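\title{Exact recovery in threshold group testing\\ with a linear number of defectives}

\begin{abstract}
In threshold group testing, $k$ of $n$ items are defective, and a test on a set of items is positive if the set contains at least $t$ defectives. We consider noiseless non-adaptive testing with a fixed threshold $t\ge2$ and $k\sim\theta n$, where no item may be placed in the same test more than once. It has been conjectured that exact recovery with probability $1-o(1)$ requires order $n\log n$ tests. We disprove this: recovery is possible with $m_n$ tests if and only if $m_n/n\to\infty$. More precisely, the least number of tests for error probability $\varepsilon\in[0,\frac12]$ is of order $n\min\{\ln n,\ln(e+\ln\frac1\varepsilon)\}$. We also show that $O(n\log\log n)$ tests suffice when all test sizes and item degrees are $O(\log n)$.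
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model}

There are $n$ items, labeled by $[n]=\{1,\dots,n\}$, of which $k=k(n)$ are \emph{defective}. The set $D$ of defective items is drawn uniformly at random from the $k$-element subsets of $[n]$; equivalently, its indicator vector is uniform among the vectors in $\{0,1\}^n$ of Hamming weight $k$. Fix an integer \emph{threshold} $t\ge1$. A \emph{test} is a subset $T\subseteq[n]$. Its outcome is \emph{positive} if $|D\cap T|\ge t$ and \emph{negative} otherwise. The case $t=1$ is classical group testing.

A \emph{design} with $m$ tests is a list $T_1,\dots,T_m$ of tests, fixed or chosen at random independently of $D$. Thus testing is non-adaptive, and there is no noise. A design can be viewed as a bipartite graph between items and tests, and the \emph{degree} of an item is the number of tests that contain it. Since tests are sets, this graph is simple: an item cannot be included in the same test more than once. We say that the design has \emph{no multi-edges}; all designs in this paper are of this kind. A \emph{decoder} outputs an estimate of $D$ from the design and the $m$ outcomes; we allow it additional randomness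 independent of $D$. The \emph{error probability} is the probability that the estimate differs from $D$, and a sequence of designs and decoders \emph{achieves recovery} if the error probability tends to $0$ as $n\to\infty$.

We study the \emph{linear regime}, in which $k\sim\theta n$ for a fixed $\theta\in(0,1)$, and ask how many tests recovery requires.

\subsection{Why one would guess $n\log n$}\label{sec:guess}

The outcomes take at most $2^m$ values and $\log_2\binom nk$ is of order $n$, so order $n$ tests are necessary for every $t$ (Lemma~\ref{lem:count}). For $t=1$ this is the right order, because the $n$ tests $\{i\}$ determine $D$. For $t\ge2$ these tests are always negative. To see what replaces them, call a test $T\ni i$ \emph{pivotal} for $i$ if $|D\cap(T\setminus\{i\})|=t-1$. A pivotal test is positive exactly when $i\in D$, and the outcome of a test that is not pivotal stays the same when $i$ is added to or removed from $D$. Call $i$ \emph{masked} if none of its tests is pivotal for it. For $t\ge2$, a pivotal test must contain $t-1$ other defectives, and a non-adaptive design does not know where they are.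

Take $t=2$ and let all tests be pairs, so that the design is a graph $G$ on $[n]$ and an edge is positive when both of its ends are defective. An item is masked when it has no defective neighbor. If a defective item $i$ and a non-defective item $j$ are both masked, then they are not adjacent, all edges at $i$ and at $j$ are negative, and they remain negative when $i$ is replaced by $j$ in $D$; no decoder can tell the two sets apart. If $G$ is $d$-regular with $d=O(\log n)$, a given item is masked with probability $\prod_{l<d}\frac{n-k-l}{n-l}=(1+o(1))(1-k/n)^d$. The expected number of masked items is therefore small only when $d$ is at least of order $\log n$, and then $m=dn/2$ is at least of order $n\log n$. If different items were masked more or less independently in every design, $n\log n$ would be the natural answer.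

Van der Hofstad, M\"uller and Riddlesden~\cite{HMR} prove a result of this form in the linear regime for $t\ge2$: for designs in which items are not contained in too many tests and tests do not contain too many items, the information-theoretic lower bound on the number of tests is at least of order $n\log n$. We do not use this result or its exact degree bounds. The authors add: ``We conjecture that this is, in fact, the correct result for arbitrary test designs without multi-edges''.

\medskip
\noindent\textbf{Conjecture} (\cite{HMR}). \emph{Let $t\ge2$ be a fixed integer and let $k\sim\theta n$ for a fixed $\theta\in(0,1)$. Any sequence of non-adaptive designs without multi-edges, with no restriction on item degrees or test sizes, and arbitrary decoders that achieves recovery uses $m=\Omega(n\log n)$ tests.}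

\subsection{Results}

From now on $t\ge2$, $\theta\in(0,1)$ and the sequence $k\sim\theta n$ are fixed. The conjecture is false for every such $t$ and $\theta$, because a design can make the events ``$i$ is masked'' coincide instead of being independent.

\begin{theorem}\label{thm:hubs}
Let $\omega_n\to\infty$. There are designs without multi-edges using at most $\omega_n n$ tests, and decoders, with success probability $1-o(1)$.
\end{theorem}

Taking $\omega_n=o(\log n)$ disproves the conjecture. The next theorem gives the order of the number of tests at every error level. Let $m^*(n,\varepsilon)$ be the least $m$ for which some design with $m$ tests (possibly random, independent of $D$) and some decoder have error probability at most $\varepsilon$. Put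
\[
\Lambda_n(\varepsilon)=\min\bigl\{\ln n,\ \ln\bigl(e+\ln\tfrac1\varepsilon\bigr)\bigr\}\quad(\varepsilon>0),\qquad \Lambda_n(0)=\ln n .
\]

\begin{theorem}\label{thm:sharp}
For fixed $t\ge2$, $\theta\in(0,1)$ and $k\sim\theta n$ there are constants $0<c<C$ and $n_0$ such that for all $n\ge n_0$ and all $\varepsilon\in[0,\frac12]$,
\[
c\,n\,\Lambda_n(\varepsilon)\le m^*(n,\varepsilon)\le C\,n\,\Lambda_n(\varepsilon).
\]
\end{theorem}

For fixed $\varepsilon\in(0,\frac12]$ this is the order $n$ of the counting bound. As $\varepsilon$ decreases, the number of tests per item grows like $\ln\ln\frac1\varepsilon$; in other words, the best error probability is doubly exponentially small in the number of tests per item. The growth stops at $\ln n$ once $\varepsilon\le e^{e-n}$. Saturation at this scale is forced: the error probability of a deterministic design and decoder is a multiple of $1/\binom nk\ge2^{-n}$, so an error below $2^{-n}$ is zero error.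

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(a)] Recovery with $m_n$ tests is possible if and only if $m_n/n\to\infty$.
\item[(b)] For error probability $n^{-\gamma}$ with fixed $\gamma>0$, the optimal number of tests is $\Theta(n\log\log n)$.
\item[(c)] For zero error, the optimal number of tests is $\Theta(n\log n)$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) If $m_n/n\to\infty$, apply Theorem~\ref{thm:hubs} with $\omega_n=m_n/n$ and repeat a test until there are exactly $m_n$. Conversely, if designs with $m_n$ tests have error probabilities $\varepsilon_n\to0$, then $m_n/n\ge c\Lambda_n(\varepsilon_n)$ for large $n$, and $\Lambda_n(\varepsilon_n)\to\infty$. (b) For large $n$ we have $\Lambda_n(n^{-\gamma})=\ln(e+\gamma\ln n)\sim\ln\ln n$. (c) $\Lambda_n(0)=\ln n$.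
\end{proof}

So $n\log n$ is the right order for zero error, but not for recovery with probability $1-o(1)$. The design behind Theorem~\ref{thm:hubs} has a few items of very large degree, and one may ask whether such items are what makes the improvement possible. They are not needed to go below $n\log n$.

\begin{proposition}\label{prop:degrees}
There are designs without multi-edges with $O(n\log\log n)$ tests, in which every test size and every item degree is $O(\log n)$, that achieve recovery.
\end{proposition}

Section~\ref{sec:prelim} collects the tools, and Section~\ref{sec:hubs} proves Theorem~\ref{thm:hubs}. Section~\ref{sec:blocks} constructs, for a block of $L$ items, a family of $O(L\log L)$ tests that determines the defectives in the block whenever there are at least $t$ of them. Section~\ref{sec:upper} derives from it the upper bound in Theorem~\ref{thm:sharp} and Proposition~\ref{prop:degrees}. Section~\ref{sec:lower} proves the lower bound.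

\section{Conventions and tools}\label{sec:prelim}

Put $p=k/n$ and $p_0=\frac12\min\{\theta,1-\theta\}$. We always take $n$ so large that
\[
p_0\le p\le 1-p_0\qquad\text{and}\qquad k\ge t .
\]
Constants depend only on $t$ and $\theta$; how large $n$ must be may also depend on the sequence $k(n)$. We write $\mathbb P$ for the uniform law of $D$. Families of tests are lists: a set may occur several times, and is then counted each time. A test \emph{separates} two sets $D,D'$ if it has different outcomes on them. A set $B$ is \emph{heavy} for $D$ if $|D\cap B|\ge t$ and \emph{light} otherwise, so that the test $B$ reports whether $B$ is heavy.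

\begin{lemma}[Large sets are rarely light]\label{lem:light}
If $U\subseteq[n]$ and $|U|=r\ge t-1$, then
\[
\mathbb P(|D\cap U|<t)\le r^{t-1}(1-p)^{r-t+1}\le r^{t-1}(1-p_0)^{r-t+1}.
\]
Likewise $\Pr(\mathrm{Bin}(r,\rho)<t)\le r^{t-1}(1-\rho)^{r-t+1}$ for $\rho\in(0,1)$.
\end{lemma}

\begin{proof}
For a fixed set $A$ we have $\mathbb P(D\cap A=\emptyset)\le(1-p)^{|A|}$: the probability is $0$ if $|A|>n-k$, and otherwise it equals $\prod_{l<|A|}\frac{n-k-l}{n-l}$, where each factor is at most $\frac{n-k}n$. If $|D\cap U|\le t-1$, then $D\cap U$ lies in some $(t-1)$-subset $J$ of $U$, so $D$ misses $U\setminus J$. A union bound over the $\binom r{t-1}\le r^{t-1}$ choices of $J$ gives the first claim. The same argument applies when each element of $U$ is chosen independently with probability $\rho$.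
\end{proof}

Randomization does not help in lower bounds. The error probability of a random design and decoder is the average of the error probabilities of their realizations, because their randomness is independent of $D$; so some realization does at least as well.

\begin{lemma}[Counting bound]\label{lem:count}
If a design with $m$ tests and a decoder have error probability at most $\frac12$, and $n\ge2/p_0$, then $m\ge p_0n/2$.
\end{lemma}

\begin{proof}
We may assume that design and decoder are deterministic. The decoder has at most $2^m$ outputs, so at most $2^m$ sets $D$ are decoded correctly and $2^m\ge\frac12\binom nk$. With $k'=\min\{k,n-k\}\in[p_0n,n/2]$ we have $\binom nk=\binom n{k'}\ge(n/k')^{k'}\ge2^{p_0n}$. Hence $m\ge p_0n-1\ge p_0n/2$.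
\end{proof}

Good families of tests will be found by the first moment method, in the following form.

\begin{lemma}[Random separation]\label{lem:random}
Suppose that at most $N\ge1$ pairs of sets are given, and that a random set $R$ separates each given pair with probability at least $\beta>0$. Then some family of $\lfloor\beta^{-1}\ln N\rfloor+1$ realizations of $R$ separates every given pair.
\end{lemma}

\begin{proof}
Take $\nu=\lfloor\beta^{-1}\ln N\rfloor+1>\beta^{-1}\ln N$ independent copies of $R$. The expected number of pairs separated by none of them is at most $N(1-\beta)^{\nu}\le Ne^{-\beta\nu}<1$, so for some realization this number is $0$.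
\end{proof}

We also use the following standard facts.
\begin{enumerate}
\item[(F1)] $\binom wj\ge(w/j)^j$ for $1\le j\le w$, and $\sum_{j\le W}\binom sj\le(es/W)^W$ for $1\le W\le s$. An $s$-element set has at most $(s+1)^b$ subsets with at most $b$ elements (list the elements and fill the remaining places with a blank symbol).
\item[(F2)] $-\ln g\le(1-g)/g$ for $g\in(0,1]$. With $g=1-\pi$ this reads $(1-\pi)^{1/\pi-1}\ge e^{-1}$ for $\pi\in(0,1)$.
\item[(F3)] Hoeffding's inequality: $\Pr\bigl(\mathrm{Bin}(n,\rho)\ge(\rho+\delta)n\bigr)\le e^{-2\delta^2n}$ for $\delta>0$.
\item[(F4)] Harris' inequality. A family $\mathcal E$ of subsets of a finite set $V$ is \emph{increasing} if $F\in\mathcal E$ and $F\subseteq F'\subseteq V$ imply $F'\in\mathcal E$. Let $P_\rho$ be the law of a random subset of $V$ that contains each element independently with probability $\rho$. If $\mathcal E_1,\dots,\mathcal E_N$ are increasing, then $P_\rho(\mathcal E_1\cap\dots\cap\mathcal E_N)\ge\prod_{\nu}P_\rho(\mathcal E_\nu)$.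
\end{enumerate}

\section{Hubs}\label{sec:hubs}

The idea is visible for $t=2$ with tests of size two. Fix a set $U$ of $r$ items, the \emph{hubs}, and test every pair $\{u,i\}$ with $u\in U$ and $i\ne u$. This takes at most $rn$ tests. If a hub $u$ is defective, the test $\{u,i\}$ is positive exactly when $i\in D$: a defective hub lowers the threshold to $1$, and we are back to individual testing. The decoder can recognize a defective hub, since $u\in D$ as soon as one test $\{u,i\}$ is positive. Each item outside $U$ is still masked with probability up to $(1-p)^r$, as in Section~\ref{sec:guess}, but all these items are masked on the \emph{same} event $D\cap U=\emptyset$. No union bound over items is needed, and $r\to\infty$ suffices in place of $r$ of order $\log n$. For general $t$, a single hub is replaced by a set of $t-1$ hubs.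

\begin{proof}[Proof of Theorem~\ref{thm:hubs}]
Let $r=\min\{n,\lfloor\omega_n^{1/(t-1)}\rfloor\}$, so $r\to\infty$, and take $n$ so large that $r\ge t$. Fix $U\subseteq[n]$ with $|U|=r$. The tests are all sets $S\cup\{i\}$ with $S\subseteq U$, $|S|=t-1$ and $i\in[n]\setminus S$. There are at most $\binom r{t-1}n\le r^{t-1}n\le\omega_nn$ of them. Each has exactly $t$ elements, so it is positive if and only if all its items are defective.

The decoder looks for a $(t-1)$-subset $S$ of $U$ such that some test $S\cup\{i_0\}$ is positive. If there is none, it outputs anything. Otherwise it picks one such $S$ and outputs $S\cup\{i\notin S:\ S\cup\{i\}\text{ is positive}\}$. In this case $S\subseteq D$, so for each $i\notin S$ the test $S\cup\{i\}$ is positive if and only if $i\in D$, and the output is $D$.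

A suitable $S$ exists whenever $|D\cap U|\ge t-1$. Indeed, take $S\subseteq D\cap U$ with $|S|=t-1$; since $k\ge t$, there is $i_0\in D\setminus S$, and $S\cup\{i_0\}$ is positive. By Lemma~\ref{lem:light}, the error probability is at most $r^{t-1}(1-p_0)^{r-t+1}$, which tends to $0$ because $r\to\infty$.
\end{proof}

This design has two weaknesses. First, it spends up to $r^{t-1}$ tests per item to guarantee an error exponentially small in $r$, whereas Theorem~\ref{thm:sharp} asserts that $O(\log r)$ tests per item are enough. Second, the hubs have very large degree. A hub $u$ lies in at least $\binom{r-1}{t-2}(n-r)$ distinct tests (choose the rest of $S$ in $U\setminus\{u\}$ and $i\notin U$). For $\omega_n=o(\log n)$ this is of order $n$ if $t=2$, and of order $r^{t-2}n\gg n$ if $t\ge3$. The construction in the next section removes both weaknesses.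

\section{Blocks that decode themselves}\label{sec:blocks}

Let $X$ be a finite set of items. We say that a family $\mathcal F$ of subsets of $X$ \emph{identifies heavy sets} if for all $D,D'\subseteq X$ with $|D|\ge t$ and $D'\ne D$, some test in $\mathcal F$ separates $D$ and $D'$. This is the most one can ask of tests inside $X$, since every test is negative on every set with fewer than $t$ elements. The plan is to build such a family by halving: the defectives found in one half serve as hubs for the other half.

\begin{example}\label{ex:four}
Let $t=2$ and $X=\{1,2,3,4\}$, with halves $\{1,2\}$ and $\{3,4\}$. The six tests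
\[
X,\quad\{1,2\},\quad\{3,4\},\quad\{1,3\},\quad\{1,4\},\quad\{2,3\}
\]
identify heavy sets. The test $X$ tells whether $|D|\ge2$; suppose so. The next two tests tell which halves are heavy. If both are, $D=X$. If only $\{1,2\}$ is heavy, item $1$ is a defective hub and $\{1,3\},\{1,4\}$ read off items $3,4$. If only $\{3,4\}$ is heavy, item $3$ is a defective hub and $\{1,3\},\{2,3\}$ read off items $1,2$. If neither is heavy, $D$ has one item in each half; then $D$ is the positive test among the last three, and $D=\{2,4\}$ if all three are negative.
\end{example}

In the example, a heavy half is entirely defective, so the hub is known in advance. For larger halves the tests must work for every possible heavy set $H$ in one half. A random subset of density $\pi$ meets $H$ in exactly $t-1$ points with probability bounded below when $\pi|H|$ is of order $1$, so we use one batch of random tests for each dyadic scale of $|H|$. Halves of size $s$ give about $\log_2s$ scales, and a union bound over all $2^s$ sets $H$ at every scale would cost $s\log s$ tests. But there are far fewer small sets than $2^s$, and the costs of the scales decay geometrically and add up to $O(s)$.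

\begin{lemma}[Merging two blocks]\label{lem:merge}
There is a constant $C_t$ with the following property. For every power of two $s\ge1$ and all disjoint sets $B_1,B_2$ with $|B_1|,|B_2|\le s$, there is a family $\mathcal G(B_1,B_2)$ of at most $C_ts$ subsets of $B=B_1\cup B_2$ such that:
\begin{enumerate}
\item[(i)] if $H\subseteq B_1$ has $|H|\ge t$, and $Y\ne Y'$ are subsets of $B_2$ with $|Y|,|Y'|\le t-1$, then some test separates $H\cup Y$ and $H\cup Y'$;
\item[(ii)] the same holds with $B_1$ and $B_2$ exchanged;
\item[(iii)] if $E\neq E'$ are subsets of $B$ with $t\le|E|,|E'|\le2t-2$, then some test separates $E$ and $E'$.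
\end{enumerate}
\end{lemma}

\begin{proof}
We may assume $|B_1|=|B_2|=s=2^q$. Otherwise add dummy items to $B_1$ and $B_2$, take the family for the enlarged sets, and delete the dummies from its tests; this does not change the outcomes on sets that contain no dummy.

\emph{Part (i).} Fix a scale $l\in\{0,\dots,q\}$ and consider the triples $(H,Y,Y')$ in which $w=|H|$ satisfies $w\ge t$ and $2^l\le w<2^{l+1}$. Let the random set $R$ contain each element of $B_1$ with probability $\pi=2^{-l-1}$ and each element of $B_2$ with probability $\frac12$, all independently. Fix a triple. Some item $i$ lies in exactly one of $Y,Y'$, say $i\in Y\setminus Y'$. Since $|Y\cup Y'|\le2t-2$, we have $R\cap(Y\cup Y')=\{i\}$ with probability at least $2^{-(2t-2)}$. Independently of this, since $w\pi\ge\frac12$ and $w\le\frac1\pi-1$, facts (F1) and (F2) give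
\[
\Pr(|R\cap H|=t-1)=\binom w{t-1}\pi^{t-1}(1-\pi)^{w-t+1}\ge\Bigl(\frac{w\pi}{t-1}\Bigr)^{t-1}(1-\pi)^{1/\pi-1}\ge\frac{e^{-1}}{(2t-2)^{t-1}} .
\]
When both events occur, $|R\cap(H\cup Y)|=t$ and $|R\cap(H\cup Y')|=t-1$. So $R$ separates the pair with probability at least $\beta=2^{-(2t-2)}(2t-2)^{-(t-1)}e^{-1}$, which depends only on $t$.

Put $W_l=\min\{2^{l+1},s\}$. By (F1), the number of triples at scale $l$ is at most $N_l=(es/W_l)^{W_l}(s+1)^{2t-2}$, and Lemma~\ref{lem:random} handles them with at most $1+\beta^{-1}\ln N_l$ tests. We have $W_q=s$, and $W_{q-h}=s2^{1-h}$ for $1\le h\le q$. Using $\sum_{j\ge0}2^{-j}=\sum_{j\ge0}j2^{-j}=2$,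
\[
\sum_{l=0}^qW_l\ln\frac{es}{W_l}\le s+\sum_{h\ge1}s2^{1-h}\bigl(1+(h-1)\ln2\bigr)=(3+2\ln2)\,s .
\]
The total number of tests over all scales is therefore at most
\[
\beta^{-1}(3+2\ln2)\,s+(q+1)\bigl(1+\beta^{-1}(2t-2)\ln(s+1)\bigr),
\]
and the second term is $O\bigl((q+1)^2\bigr)=O(2^q)=O(s)$.

\emph{Part (ii)} is part (i) applied to $(B_2,B_1)$.

\emph{Part (iii).} Let $R$ contain each element of $B$ independently with probability $\frac12$. Fix $E\ne E'$ with $|E|\ge|E'|$. Then $E\not\subseteq E'$, so there is $i\in E\setminus E'$. Choose $J$ with $i\in J\subseteq E$ and $|J|=t$. Since $|E\cup E'|\le4t-4$, we have $R\cap(E\cup E')=J$ with probability at least $2^{-(4t-4)}$. In that case $|R\cap E|=t$ and $|R\cap E'|=|J\cap E'|\le t-1$. By (F1) there are at most $(2s+1)^{4t-4}$ pairs, so Lemma~\ref{lem:random} needs at most $1+2^{4t-4}(4t-4)\ln(2s+1)=O(s)$ tests.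

The union of the three families is $\mathcal G(B_1,B_2)$.
\end{proof}

One merge costs a bounded number of tests per item. A block of size $L$ is reached from singletons after $\log_2L$ levels of merging, which explains the factor $\log L$ below.

\begin{proposition}\label{prop:block}
Let $L=2^h$ and $|X|\le L$. There is a family $\mathcal F_X$ of at most $(C_t+1)L\log_2(2L)$ subsets of $X$ that identifies heavy sets and contains the test $X$. Each item lies in at most $(C_t+1)L$ tests of $\mathcal F_X$.
\end{proposition}

\begin{proof}
Adding and deleting dummies as in the previous proof, we may assume $|X|=L$. Take a balanced binary tree whose nodes are subsets of $X$: the root is $X$, the leaves are the singletons, and each inner node $B$ is the disjoint union of its two children $B_1,B_2$ of equal size. Put $\mathcal F_B=\{B\}$ for a leaf, and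
\[
\mathcal F_B=\mathcal F_{B_1}\cup\mathcal F_{B_2}\cup\mathcal G(B_1,B_2)\cup\{B\}
\]
for an inner node.

\emph{Size and degrees.} For $1\le j\le h$ there are $2^{h-j}$ nodes of size $2^j$, and each adds at most $C_t2^{j-1}+1$ tests. The total is at most $L+\sum_{j=1}^h(C_tL/2+2^{h-j})$. This is $1$ if $h=0$, and at most $2L+hC_tL/2\le(C_t+1)L(h+1)$ if $h\ge1$. An item lies only in tests added by its leaf and by the $h$ ancestors of its leaf, so its degree is at most $1+\sum_{j=1}^h(C_t2^{j-1}+1)\le1+h+C_tL\le(C_t+1)L$.

\emph{Identification.} We show by induction on $|B|$ that $\mathcal F_B$ identifies heavy subsets of $B$. For a leaf there is nothing to prove, since $t\ge2$. Let $B$ be an inner node, and let $D,D'\subseteq B$ with $|D|\ge t$ have the same outcomes on $\mathcal F_B$. The test $B$ gives $|D'|\ge t$. The tests $B_1$ and $B_2$ show that each child is heavy for $D$ if and only if it is heavy for $D'$, and for a heavy child $B_\nu$ the induction hypothesis gives $D\cap B_\nu=D'\cap B_\nu$. There are four cases, as in Example~\ref{ex:four}. If both children are heavy, $D=D'$. If only $B_1$ is heavy, Lemma~\ref{lem:merge}(i) with $H=D\cap B_1=D'\cap B_1$ forces $D\cap B_2=D'\cap B_2$.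 If only $B_2$ is heavy, Lemma~\ref{lem:merge}(ii) with $H=D\cap B_2=D'\cap B_2$ forces $D\cap B_1=D'\cap B_1$. If neither is heavy, then $t\le|D|,|D'|\le2t-2$, and Lemma~\ref{lem:merge}(iii) forces $D=D'$.
\end{proof}

\section{Upper bounds}\label{sec:upper}

Throughout this section the decoder outputs any $k$-subset of $[n]$ that has the observed outcomes. It is correct whenever $D$ is the only subset of $[n]$ with these outcomes.

\subsection{Independent blocks}

The simplest use of Proposition~\ref{prop:block} is to cut $[n]$ into blocks and let each block decode itself. Every block must then be heavy, and the union bound over blocks requires blocks of size of order $\log n$. The cost per item is the logarithm of the block size.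

\begin{proof}[Proof of Proposition~\ref{prop:degrees}]
Fix $A>1/\ln\frac1{1-\theta}$ and let $L$ be the power of two in $[A\ln n,2A\ln n)$; take $n$ so large that $t\le L\le n$. Cover $[n]$ by $\lceil n/L\rceil$ intervals $X$ of exactly $L$ items: consecutive intervals, with the last one shifted back to end at $n$. Each item lies in at most two of them. Use the family $\mathcal F_X$ of Proposition~\ref{prop:block} for each interval. The number of tests is at most $\lceil n/L\rceil(C_t+1)L\log_2(2L)\le2(C_t+1)\,n\log_2(2L)=O(n\log\log n)$. Every test has at most $L$ items, and every item has degree at most $2(C_t+1)L$; both are $O(\log n)$.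

If every interval $X$ is heavy and $D'$ has the same outcomes as $D$, then $D'\cap X=D\cap X$ for all $X$, so $D'=D$. By Lemma~\ref{lem:light}, some interval is light with probability at most
\[
\lceil n/L\rceil\,L^{t-1}(1-p)^{L-t+1}\le n^{1+o(1)}(1-p)^{A\ln n}=n^{1-A\ln\frac1{1-\theta}+o(1)}\to0 .
\]
The inequality uses $L\ge A\ln n$, $L^{t-1}=n^{o(1)}$ and $(1-p)^{1-t}\le p_0^{1-t}$; the equality uses $p\to\theta$.
\end{proof}

\subsection{Blocks with a common hub set}

For blocks of size $r$ much smaller than $\log n$, the union bound above is useless. We combine blocks with the idea of Section~\ref{sec:hubs}: one block $U$ is merged with every other block, and its defectives serve as hubs for each block that turns out to be light. The only remaining failure event is that $U$ itself is light.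

\begin{lemma}\label{lem:hubblock}
Let $r$ be a power of two with $t\le r\le n$, and let $U\subseteq[n]$ with $|U|=r$. There is a design with at most $4(C_t+1)\,n\log_2(2r)$ tests whose outcomes determine $D$ whenever $|D\cap U|\ge t$.
\end{lemma}

\begin{proof}
Split $[n]\setminus U$ into $\lceil n/r\rceil-1\le n/r$ chunks $X$ of size at most $r$. Use the tests $\mathcal F_U$ and, for each chunk $X$, the tests $\mathcal F_X$ (with $L=r$) and $\mathcal G(U,X)$ (with $s=r$). Each of $U$ and the chunks accounts for at most $(C_t+1)r\log_2(2r)+C_tr\le2(C_t+1)r\log_2(2r)$ tests, and $(1+n/r)\,r\le2n$, which gives the stated total.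

Let $|D\cap U|\ge t$ and let $D'\subseteq[n]$ have the same outcomes as $D$. The family $\mathcal F_U$ gives $D'\cap U=D\cap U$. Let $X$ be a chunk. If $X$ is heavy for $D$, then $\mathcal F_X$ gives $D'\cap X=D\cap X$. If $X$ is light for $D$, then it is light for $D'$, because $X\in\mathcal F_X$, and Lemma~\ref{lem:merge}(i) with $H=D\cap U$ gives $D'\cap X=D\cap X$. Hence $D'=D$.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:sharp}]
Choose constants $r_0\ge t$ and $c_1>0$ such that $r^{t-1}(1-p_0)^{r-t+1}\le e^{-c_1r}$ for all $r\ge r_0$. By Lemma~\ref{lem:light}, the design of Lemma~\ref{lem:hubblock} has error probability at most $e^{-c_1r}$ if $r\ge r_0$. For $\varepsilon>0$, let $r$ be the smallest power of two with $r\ge\max\{r_0,c_1^{-1}\ln\frac1\varepsilon\}$. Then $e^{-c_1r}\le\varepsilon$, and $r\le C_1(e+\ln\frac1\varepsilon)$ with $C_1=2\max\{r_0,c_1^{-1}\}\ge1$. Write $\lambda=\ln(e+\ln\frac1\varepsilon)\ge1$.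

\emph{Case $\varepsilon>0$ and $r\le n$.} The design of Lemma~\ref{lem:hubblock} has error at most $\varepsilon$ and $O(n\ln(2r))$ tests. Here $\ln(2r)\le\ln(2n)\le2\ln n$ and $\ln(2r)\le\ln(2C_1)+\lambda\le(1+\ln(2C_1))\lambda$, so $\ln(2r)=O(\Lambda_n(\varepsilon))$.

\emph{Case $\varepsilon=0$ or $r>n$.} Use Proposition~\ref{prop:block} with $X=[n]$ and $L<2n$. Since $k\ge t$, the error is zero, and there are at most $2(C_t+1)\,n\log_2(4n)=O(n\ln n)$ tests. If $\varepsilon=0$, then $\ln n=\Lambda_n(0)$. If $r>n$, then $\ln n<\ln r\le(1+\ln C_1)\lambda$, so $\ln n\le(1+\ln C_1)\Lambda_n(\varepsilon)$.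
\end{proof}

\section{The lower bound}\label{sec:lower}

The core of the lower bound is that no design with $M$ tests per item has an error smaller than doubly exponential in $M$.

\begin{proposition}\label{prop:lower}
There are $C_2$ and $n_0$ such that for $n\ge n_0$ and every deterministic design with $m=Mn$ tests, $M\le\frac18\ln n$, every decoder has error probability at least $\exp(-C_2e^{4M})$.
\end{proposition}

Some restriction on $M$ is necessary, because zero error is possible with $O(n\ln n)$ tests. We first deduce the theorem.

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:sharp}]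
Let a design with $m=Mn$ tests and a decoder have error probability at most $\varepsilon\le\frac12$; we may assume that both are deterministic. If $M>\frac18\ln n$, then $M\ge\frac18\Lambda_n(\varepsilon)$. Otherwise Proposition~\ref{prop:lower} gives $\varepsilon\ge\exp(-C_2e^{4M})>0$, hence $e+\ln\frac1\varepsilon\le(e+C_2)e^{4M}$ and $\Lambda_n(\varepsilon)\le\ln(e+C_2)+4M$. Lemma~\ref{lem:count} gives $1\le2M/p_0$, which absorbs the additive constant: $\Lambda_n(\varepsilon)\le\bigl(4+2p_0^{-1}\ln(e+C_2)\bigr)M$. So the bound holds with $c=\min\bigl\{\frac18,\,(4+2p_0^{-1}\ln(e+C_2))^{-1}\bigr\}$.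
\end{proof}

\subsection{Shares and nested tests}

Hubs can make all masking events coincide, so we cannot gain from the number of items. We therefore look at a single well-chosen pair $i,j$ and bound from below the probability that exchanging them goes unnoticed. A pair is needed because $|D|=k$ is known, so the status of one item alone cannot be changed. Degrees are not a useful guide for choosing the pair: when tests are large, every item can have large degree although $m$ is small. Instead we divide the unit cost of each nonempty test equally among its items and define the \emph{share} of item $i$ as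
\[
h_i=\sum_{T\ni i}\frac1{|T|},\qquad\text{so that}\qquad\sum_{i=1}^nh_i\le m .
\]
The next example shows how little share is needed to make masking very unlikely.

\begin{example}[Nested tests]\label{ex:nested}
Let $t=2$, and let item $i>z$ lie exactly in the tests $T_l=\{i,1,\dots,l\}$ for $l=1,\dots,z$. Then $h_i=\sum_{l=1}^z\frac1{l+1}\le\ln(z+1)$. If $D$ meets $\{1,\dots,z\}$ and $l$ is the smallest element of the intersection, then $T_l$ is pivotal for $i$. So $i$ is masked only if $D\cap\{1,\dots,z\}=\emptyset$, which has probability at most $(1-p)^z\le(1-p)^{e^{h_i}-1}$. Seen from the other side: to mask $i$, the test $T_1$ forces $1\notin D$; then $T_2$ forces $2\notin D$; and so on.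
\end{example}

The masking probability in the example is doubly exponentially small in the share. The proof below shows that such a chain of forced items can never be longer than $te^h$, and that the remaining tests do no worse damage.

\subsection{Proof of Proposition~\ref{prop:lower}}

We may assume that the decoder is deterministic, and we discard empty tests, whose outcome is always negative.

\medskip
\noindent\emph{Step 1: a cheap pair.} The average of $h_i+h_j$ over ordered pairs $i\ne j$ is $\frac2n\sum_ih_i\le2M$. Fix $i\ne j$ with $h:=h_i+h_j\le2M$. Let $\mathcal T$ be the list of tests that contain exactly one of $i,j$, and for $T\in\mathcal T$ put $T^\circ=T\setminus\{i,j\}$, so $|T^\circ|=|T|-1$. Then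
\begin{equation}\label{eq:share}
\sum_{T\in\mathcal T}\frac1{|T|}\le h\le2M .
\end{equation}

\medskip
\noindent\emph{Step 2: swapping.} Let $\mathcal A$ be the family of $k$-sets $D$ that contain exactly one of $i,j$ and satisfy
\begin{equation}\label{eq:mask}
|D\cap T^\circ|\ne t-1\quad\text{for all }T\in\mathcal T .
\end{equation}
Condition \eqref{eq:mask} does not involve $i$ and $j$, so exchanging $i$ and $j$ is an involution of $\mathcal A$ without fixed points. It preserves all outcomes. A test that contains both or neither of $i,j$ keeps its count. For $T\in\mathcal T$, the count before and after is $|D\cap T^\circ|$ or $|D\cap T^\circ|+1$; both numbers are below $t$ if $|D\cap T^\circ|\le t-2$, and both are at least $t$ if $|D\cap T^\circ|\ge t$. The decoder has the same output on the two sets of an orbit, so it is wrong on at least one of them. The error probability is therefore at least $\frac12\mathbb P(\mathcal A)$.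

\medskip
\noindent\emph{Step 3: the cascade.} We would like to bound the probability of \eqref{eq:mask} by a product over tests, but the event $|D\cap T^\circ|\ne t-1$ is not monotone in $D$, so (F4) does not apply. For each test we must decide on which side of $t-1$ to keep the count. If $|T^\circ|\le t-2$, the condition holds automatically. If $|T^\circ|\ge t$, we can ask for a count of at least $t$, an increasing event. If $|T^\circ|=t-1$, some item of $T^\circ$ must be non-defective, and excluding it shrinks other tests, as in Example~\ref{ex:nested}. We follow this chain to its end.

Start with $Z=\emptyset$. While some $T\in\mathcal T$ has $|T^\circ\setminus Z|=t-1$, choose such a $T$ and add one element of $T^\circ\setminus Z$ to $Z$; this set is nonempty because $t\ge2$. Once $T$ has been chosen, $|T^\circ\setminus Z|\le t-2$ from then on, so each test is chosen at most once and the procedure stops. When the $l$-th test is chosen, $|Z|=l-1$, so this test has at most $1+(t-1)+(l-1)=t+l-1$ items. Let $Z$ now denote the final set and $z=|Z|$. By \eqref{eq:share},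
\[
h\ge\sum_{l=1}^z\frac1{t+l-1}\ge\int_t^{t+z}\frac{dx}x=\ln\frac{t+z}t ,
\]
and hence, as $M\le\frac18\ln n$,
\begin{equation}\label{eq:z}
z\le te^h\le te^{2M}\le tn^{1/4}.
\end{equation}
We take $n_0$ so large that $z+1\le p_0n/2$.

Every $T\in\mathcal T$ now has $|T^\circ\setminus Z|\le t-2$ or $|T^\circ\setminus Z|\ge t$. Let $\mathcal T'$ be the list of tests of the second kind. Put $V=[n]\setminus(Z\cup\{i,j\})$, so $|V|=n-z-2\ge k-1$ because $n-k\ge p_0n\ge z+1$. Let $\mathcal E$ be the increasing family of all $F\subseteq V$ with $|F\cap(T^\circ\setminus Z)|\ge t$ for all $T\in\mathcal T'$. If $D\cap Z=\emptyset$ and $D\cap V\in\mathcal E$, then \eqref{eq:mask} holds: the count $|D\cap T^\circ|=|D\cap(T^\circ\setminus Z)|$ is at least $t$ for $T\in\mathcal T'$ and at most $t-2$ for the other tests in $\mathcal T$. Let $Q_w$ be the uniform law on $w$-subsets of $V$. Given $D\cap Z=\emptyset$ and $|D\cap\{i,j\}|=1$, the set $D\cap V$ has law $Q_{k-1}$. Therefore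
\begin{equation}\label{eq:split}
\mathbb P(\mathcal A)\ge\mathbb P\bigl(D\cap Z=\emptyset,\ |D\cap\{i,j\}|=1\bigr)\cdot Q_{k-1}(\mathcal E).
\end{equation}

\medskip
\noindent\emph{Step 4: the first factor.} Counting $k$-sets that avoid $Z$ and contain exactly one of $i,j$,
\[
\mathbb P\bigl(D\cap Z=\emptyset,\ |D\cap\{i,j\}|=1\bigr)=\frac{2\binom{n-z-2}{k-1}}{\binom nk}=\frac{2k\prod_{l=0}^z(n-k-l)}{\prod_{l=0}^{z+1}(n-l)}\ge2p_0\Bigl(\frac{p_0}2\Bigr)^{z+1},
\]
where we used $k\ge p_0n$, $n-k-l\ge p_0n-z\ge p_0n/2$, and $n-l\le n$ for the $z+2$ factors of the denominator. By \eqref{eq:z}, $z+2\le(t+2)e^{2M}$, so the first factor is at least $(p_0/2)^{z+2}\ge\exp(-C_3e^{2M})$ with $C_3=(t+2)\ln(2/p_0)$.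

\medskip
\noindent\emph{Step 5: the increasing event under a product measure.} Harris' inequality concerns product measures and $Q_{k-1}$ is not one, so we first bound $P_\rho(\mathcal E)$, where $P_\rho$ is the product measure on subsets of $V$ from (F4). We take $\rho=p_0/2$, below $p$, so that Step~6 can compare $P_\rho$ with $Q_{k-1}$ by monotonicity. Put $g(s)=\Pr(\mathrm{Bin}(s,\rho)\ge t)$. For $s\ge t$ we have $g(s)\ge\rho^t$, since the first $t$ trials may all succeed. With (F2) and Lemma~\ref{lem:light},
\[
-\ln g(s)\le\frac{1-g(s)}{g(s)}\le\rho^{-t}s^{t-1}(1-\rho)^{s-t+1}\le Ke^{-\kappa s}\qquad(s\ge t)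
\]
for suitable constants $K,\kappa>0$. Here it matters that $|T^\circ\setminus Z|\ge t$ for $T\in\mathcal T'$, which is what the cascade achieved. By (F4),
\[
-\ln P_\rho(\mathcal E)\le\sum_{T\in\mathcal T'}Ke^{-\kappa|T^\circ\setminus Z|}.
\]
The set $Z$ may use up most of a test of size comparable to $z$, so we split the sum at $|T|=2z+2$. Each test with $|T|\le2z+2$ contributes at least $\frac1{2z+2}$ to the left side of \eqref{eq:share}, so there are at most $(2z+2)h$ such tests, and each contributes at most $K$ to the sum. If $|T|>2z+2$, then $|T^\circ\setminus Z|\ge|T|-1-z\ge|T|/2$, and the contribution is at most $Ke^{-\kappa|T|/2}\le KK'/|T|$ with $K'=\sup_{x>0}xe^{-\kappa x/2}<\infty$; by \eqref{eq:share} these tests contribute at most $KK'h$. Using \eqref{eq:z}, $1\le e^h$ and $h\le e^h$,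
\begin{equation}\label{eq:product}
-\ln P_\rho(\mathcal E)\le K(2z+2+K')h\le K(2te^h+2+K')h\le C_4e^{2h}\le C_4e^{4M}\le C_4\sqrt n
\end{equation}
with $C_4=K(2t+2+K')$.

\medskip
\noindent\emph{Step 6: transfer to fixed size.} The quantity $Q_w(\mathcal E)$ is nondecreasing in $w$: order $V$ uniformly at random and let $F_w$ be the set of the first $w$ elements; then $F_w$ has law $Q_w$, $F_w\subseteq F_{w+1}$, and $\mathcal E$ is increasing. A set with law $P_\rho$, conditioned on having size $w$, has law $Q_w$. Splitting according to whether the size is at least $k$ or at most $k-1$, and using $|V|\le n$, $k\ge p_0n=2\rho n$ and (F3) with $\delta=\rho$,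
\[
P_\rho(\mathcal E)\le\Pr\bigl(\mathrm{Bin}(|V|,\rho)\ge k\bigr)+Q_{k-1}(\mathcal E)\le e^{-2\rho^2n}+Q_{k-1}(\mathcal E).
\]
For $n_0$ large and $n\ge n_0$ we have $e^{-2\rho^2n}\le\frac12e^{-C_4\sqrt n}\le\frac12\exp(-C_4e^{4M})$. Together with \eqref{eq:product}, this gives $Q_{k-1}(\mathcal E)\ge\frac12\exp(-C_4e^{4M})$.

\medskip
\noindent\emph{Conclusion.} By Step~2, \eqref{eq:split}, Step~4 and Step~6, the error probability is at least
\[
\tfrac14\exp\bigl(-C_3e^{2M}-C_4e^{4M}\bigr)\ge\exp\bigl(-C_2e^{4M}\bigr),\qquad C_2=C_3+C_4+\ln4 .
\]
This proves Proposition~\ref{prop:lower}. \hfill$\square$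

\begin{remark}[The hypotheses in the lower bound]
The assumption $t\ge2$ enters in Step~3, where an element of a set of size $t-1$ is chosen. For $t=1$, a test $T=\{i\}$ has $|D\cap T^\circ|=0=t-1$ for every $D$, so $\mathcal A$ is empty, and indeed $n$ tests give zero error. The absence of multi-edges enters in Step~2, where the swap changes a count by exactly one. If an item could be placed in a test several times and were counted with multiplicity, the test consisting of $t$ copies of $i$ would be positive exactly when $i\in D$, and again $n$ tests would give zero error. The bound $p\le1-p_0$ makes it affordable to keep $Z$ free of defectives in Step~4, and $p\ge p_0$ makes the increasing event likely enough in Steps~5 and~6. The bound $M\le\frac18\ln n$ keeps $Z$ small compared with $n$ in \eqref{eq:z} and makes the Hoeffding term in Step~6 negligible.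
\end{remark}

\begin{thebibliography}{1}

\bibitem{HMR}
Remco van der Hofstad, Noela M\"uller, and Connor Riddlesden,
\emph{An Information-Theoretic Analysis of Threshold Group Testing},
arXiv:2606.11353 (2026).

\end{thebibliography}
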